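# Color counts of infinite subgraphs: only $m$ near a binomial coefficient allows $O(\sqrt m)$ of them

## 1. The guess $\psi(m)=O(\sqrt m)$ for every $m$, and its tests

Color the edges of the complete graph $\mathbb N^{(2)}$ on $\mathbb N$ with a set of $m$ colors, each of them used; we call this an $m$-coloring $\Delta$. For an infinite $X\subset\mathbb N$, count the colors that appear on the edges of $X^{(2)}$; if there are exactly $\gamma$ of them, $X^{(2)}$ is $\gamma$-colored. Let $\mathcal F_\Delta$ be the set of all counts $\gamma$ obtained in this way, and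
$$\psi(m)=\min\{|\mathcal F_\Delta|:\Delta\text{ an }m\text{-coloring of }\mathbb N^{(2)}\}.$$
How few counts can we get away with?

Always $m\in\mathcal F_\Delta$ (take $X=\mathbb N$) and $1\in\mathcal F_\Delta$ (Ramsey's theorem). If $m\ge2$, then also $2\in\mathcal F_\Delta$. To see this, take an infinite set $Y$ with $Y^{(2)}$ in one color, say $0$, and an edge $uv$ of a color other than $0$. Thin $Y$ so that $u,v\notin Y$, all edges from $u$ to $Y$ have one color, and all edges from $v$ to $Y$ have one color. If the color from $u$ to $Y$ is not $0$, then $\{u\}\cup Y$ sees exactly two colors; the same holds for $v$; and if both are $0$, then $\{u,v\}\cup Y$ sees exactly two colors. So $\psi(1)=1$, $\psi(2)=2$, $\psi(3)=3$ and $\psi(4)\ge3$. For $m=4$, color a triangle with three different colors and everything else with a fourth: the counts are $1,2,4$, so $\psi(4)=3$.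

The last coloring generalizes. Give the edges of an $n$-clique $\binom n2$ different colors and give all other edges one more color. An infinite $X$ with $a$ vertices in the clique sees $\binom a2+1$ colors, and $a=0$ and $a=1$ give the same. So for $m=\binom n2+1$ we get $\psi(m)\le n$, which is about $\sqrt{2m}$. For other $m$ we repair the count a little.

**Construction (+).** *For $n\ge1$ and $j\ge0$: $\psi\big(\binom n2+1+j\big)\le n(j+1)$.* Color an $n$-clique with $\binom n2$ colors, a vertex-disjoint star with $j$ edges with $j$ further colors, and all other edges with one more color. An infinite set sees $\binom a2+b+1$ colors with $1\le a\le n$ and $0\le b\le j$.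

**Construction (−).** *For $0\le j\le n-1$: $\psi\big(\binom n2+1-j\big)\le n(j+1)$.* Take an $n$-clique minus a star of $j$ edges, give its edges distinct colors, and give all other edges one more color. An infinite set sees $\binom a2-b+1$ colors with $1\le a\le n$ and $0\le b\le j$.

So a bounded distance from a binomial coefficient costs only a bounded factor over $\sqrt{2m}$. The first guess is then that a bounded factor always suffices: one absolute constant $C$ with $\psi(m)\le C\sqrt{2m}$ for all $m$. The tests so far support it for $m$ at bounded distance from some $\binom N2$. But halfway between $\binom n2$ and $\binom{n+1}2$ the two constructions only give an upper bound of order $n^2$, the same order as the trivial $\psi(m)\le m$. The guess stands or falls with the existence of a better construction there. There is none. Write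
$$\delta(m)=\min_{N\ge1}\Big|m-\binom N2\Big|.$$

**Theorem 1.** *For every $C\ge1$ there are $m_0,\ell_0$ such that if $m\ge m_0$ and some $m$-coloring $\Delta$ has $|\mathcal F_\Delta|<C\sqrt{2m}$, then $\delta(m)\le\ell_0$.*

**Corollary (the conjecture holds).** *For every $C>0$ there exists a positive integer $\ell$ such that for every positive integer $n$ and every $m\in\mathbb N$ with $\binom n2+\ell\le m\le\binom{n+1}2-\ell$ we have $\psi(m)\ge C\sqrt{2m}$.*

**Theorem 2.** *(a) $\psi(m)\le2(\delta(m)+2)\sqrt{2m}$ for $m\ge2$. Hence for $m_i\to\infty$: $\psi(m_i)=O(\sqrt{m_i})$ if and only if $\delta(m_i)$ is bounded; and there is a nondecreasing unbounded $\omega$ with $\omega(\delta(m))\sqrt{2m}\le\psi(m)$ for $m\ge2$.*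

*(b) For $C>1$, any $\ell=\ell(C)$ valid in the Corollary satisfies $\ell(C)\ge\binom{\lceil C\rceil-1}2+2$.*

The conjecture is the question posed in António Girão, "A large number of $m$-coloured complete infinite subgraphs", arXiv:1806.03320 (2018). A known result that comes with the problem, and that we shall not use, gives an absolute constant $\alpha>0$ with $\psi(m)\ge(1+\alpha)\sqrt{2m}$ whenever $n\ge3$ and $\binom n2+3\le m\le\binom{n+1}2$.

**Proof of the Corollary from Theorem 1.** We may assume $C\ge1$ and that $m_0,\ell_0$ are positive integers. Put $\ell=\max(m_0,\ell_0+1)$. If $\binom n2+\ell\le m\le\binom{n+1}2-\ell$, then $m\ge\ell\ge m_0$. Every $\binom N2$ with $N\le n$ is at least $\ell$ below $m$, and every $\binom N2$ with $N\ge n+1$ is at least $\ell$ above $m$; so $\delta(m)\ge\ell>\ell_0$. By Theorem 1 no $m$-coloring has fewer than $C\sqrt{2m}$ counts. $\square$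

The bulk of these notes is the proof of Theorem 1. Theorem 2 follows in Section 9.

## 2. Littlewood–Offord, Turán, Ramsey, Erdős–Rado

We use the following facts.

**Erdős–Littlewood–Offord.** *If $a_1,\dots,a_M$ are nonzero reals and $\xi_1,\dots,\xi_M$ are independent and uniform in $\{0,1\}$, then $\mathbb P(\sum\xi_ia_i=x)\le\binom M{\lfloor M/2\rfloor}2^{-M}\le M^{-1/2}$ for every $x$.* Replacing $\xi_i$ by $1-\xi_i$ where $a_i<0$, we may take all $a_i>0$. Then the solutions, seen as subsets of $[M]$, form an antichain, and Sperner's theorem applies. For the last inequality, $4^{-k}\binom{2k}k\le(2k+1)^{-1/2}$ by induction: going from $k$ to $k+1$ multiplies the left side by $\frac{2k+1}{2k+2}\le\sqrt{\frac{2k+1}{2k+3}}$, because $(2k+1)(2k+3)\le(2k+2)^2$. This settles $M=2k$, and also $M=2k-1$, where $\binom{2k-1}{k-1}2^{-(2k-1)}=4^{-k}\binom{2k}k$. Extra zero coefficients, or extra terms independent of the $\xi_i$, are harmless: condition on them.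

**Turán.** *A graph on $N$ vertices with average degree at most $\bar d$ has an independent set of size at least $N/(\bar d+1)$.*

**Ramsey.** *A finite coloring of the pairs of an infinite set is constant on the pairs of some infinite subset.*

**Finite Erdős–Rado canonical theorem for pairs.** *For every $M$, any coloring, with any number of colors, of the pairs of a sufficiently large finite ordered set has an $M$-subset on which the coloring is constant, or two pairs have equal color if and only if their smaller elements agree, or if and only if their larger elements agree, or all pairs have distinct colors.*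

**Chebyshev for binomials.** *If $Z$ is binomial with $r$ trials and success probability at least $\theta>0$, then $\mathbb P(Z<\theta r/2)\le4/(\theta r)$.* If the success probability is $\pi\ge\theta$, the variance is at most $\pi r$, so $\mathbb P(Z<\pi r/2)\le\pi r/(\pi r/2)^2=4/(\pi r)$.

Conventions. From now on $C\ge1$ is fixed and $\Delta$ is an $m$-coloring with $|\mathcal F_\Delta|<C\sqrt{2m}$. "Bounded", $O(1)$ and "constant" mean bounded in terms of $C$ only, unless another dependence is stated. The number $m$, and hence the number $t$ defined below, is assumed large in terms of all constants chosen.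

## 3. A finite graph with loops, private colors, and what a chain of sets can give

**Step 3.1 (finite model).** The purpose is to replace infinite sets by finite ones. Choose one edge of each color and let $S_0$ be the finite set of their ends. By pigeonhole and Ramsey there is an infinite $Y\subset\mathbb N\setminus S_0$ such that $Y^{(2)}$ has a single color, which we call $0$, and for each $s\in S_0$ all edges from $s$ to $Y$ have one color $c(s)$. Introduce a symbol $\infty$, put $\chi=\Delta$ on $S_0^{(2)}$ and $\chi(s\infty)=c(s)$. Edges at $\infty$ are called *loops*. For $T\subset S_0$ let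

$$\gamma(T)=\text{the number of colors}\ne0\text{ on }(T\cup\{\infty\})^{(2)};$$

we also write $\gamma(T)$ if $\infty\in T$, with the same meaning. The infinite set $T\cup Y$ sees exactly $\gamma(T)+1$ colors, so $\gamma(T)+1\in\mathcal F_\Delta$. Since $S_0$ sees all colors, $\gamma(S_0)=m-1$. Let $S\subset S_0$ be inclusion-minimal with $\gamma(S)=m-1$, and put
$$t=|S|,\qquad\Phi=\{\gamma(T):T\subset S\},\qquad|\Phi|\le|\mathcal F_\Delta|.$$

**Example.** For the clique coloring of Section 1, with $0$ the background color, all loops have color $0$, $S$ is the clique, $t=n$ and $\gamma(T)=\binom{|T|}2$. If instead all pairs have color $0$ and the loops have $t$ distinct nonzero colors, then $\gamma(T)=|T|$.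

**Step 3.2 (private colors).** The purpose is to compare $t$ with $\sqrt{2m}$. By minimality of $S$, deleting $y\in S$ loses a color. So $y$ has a *private color* $p(y)\ne0$ all of whose edges in $(S\cup\infty)^{(2)}$ contain $y$. Fix such an edge $yz_y$, with $z_y\in S\cup\{\infty\}$. For $J\subset S$ consider the graph $\{yz_y:y\in J,\ z_y\in J\}$ on $J$. In any subgraph each edge is charged to one of its own vertices $y$, and each vertex is charged at most once; so every subgraph has at most as many edges as vertices, hence a vertex of degree at most $2$. The graph is therefore 2-degenerate and 3-colorable, and there is $L\subset J$ with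
$$|L|\ge|J|/3,\qquad z_y\notin L\text{ for all }y\in L.\tag{1}$$
Take $J=S$. Start from $S\setminus L$ and add the elements of $L$ one by one. Each $y$ brings the new color $p(y)$: it appears on $yz_y$, where $z_y$ is already present, and it was absent before, since all its edges contain $y$. So $\gamma$ takes $|L|+1>t/3$ values and $|\Phi|>t/3$. Hence $t<3C\sqrt{2m}$. On the other side $m-1\le\binom{t+1}2$, so $2m\le t^2+t+2\le(t+2)^2$ and $\sqrt{2m}\le t+2$; in particular $t\to\infty$ as $m\to\infty$. Put $K=2C$ and $\varepsilon=1/(20C^2)$. Then $|\Phi|<C(t+2)\le Kt$, and $\gamma(S)=m-1>t^2/(18C^2)-1\ge\varepsilon t^2$ for $t$ large. So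
$$|\Phi|\le Kt,\qquad\gamma(S)\ge\varepsilon t^2,\qquad\gamma(P)\le\binom{|P|+1}2\quad(P\subset S).\tag{2}$$
*Theorem 1 is reduced to showing that $\gamma(S)=\binom N2+O(1)$ for some $N$.*

**Where the chain stops.** The argument just given is the first thing to try: grow a set vertex by vertex and count the values of $\gamma$. A chain of subsets of $S$ has at most $t+1$ members, so it never gives more than $t+1$ values. It cannot decide our question. For the clique coloring a chain finds all $n$ values there are. For construction (+) with $j=\lfloor n/2\rfloor\ge1$ and background color $0$, we have $t=n+j+1$, so a chain finds at most $n+j+2$ values; but $\Phi$ contains all $\binom a2+b$ with $j<a\le n$, $0\le b\le j$, and these $(n-j)(j+1)$ numbers are distinct because consecutive $\binom a2$ differ by more than $j$. A chain does not see the difference between $n$ and order $n^2$.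

The way past this point is to look at many sets near the same height. The set $\Phi$ has at most $Kt$ elements, while $\gamma$ climbs to $\varepsilon t^2$. So for a typical large $P\subset S$, a window of length $\Lambda t$ just below $\gamma(P)$ contains only $O(\Lambda)$ elements of $\Phi$. Deleting a set $U$ of at most $\Lambda$ vertices from $P$ lands in this window. So the function $U\mapsto\gamma(P)-\gamma(P\setminus U)$ on sets of size at most $\Lambda$ takes only $O(\Lambda)$ values. On random bounded sets this function is quadratic, and a quadratic function with so few values is very rigid. Three stages exploit this: first a linear-size set in which almost all pairs have a color of their own, then a linear-size set in which all pairs do, then everything except a bounded part.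

## 4. Deleting a few vertices is a quadratic function

Let $P\subset S$. For a color $c\ne0$ present in $(P\cup\infty)^{(2)}$ let $E_c(P)$ be the set of its edges there.

**Definition (covers).** $U\subset P$ *covers* $c$ if $U$ meets every edge of $E_c(P)$. A *minimal cover* is an inclusion-minimal one. Put
$$\lambda_P(U)=\gamma(P)-\gamma(P\setminus U)=\#\{c:U\text{ covers }c\}\le|U|\,|P|,$$
the last bound because each covered color has an edge meeting $U$, and each vertex lies on $|P|$ edges of $(P\cup\infty)^{(2)}$.

**Example.** If $E_c=\{u\infty,v\infty\}$, the only minimal cover is $\{u,v\}$. If $E_c$ is a triangle $uvx$, the minimal covers are its three pairs. If $E_c$ consists of three disjoint edges in $P$, there are $8$ minimal covers, all of size $3$.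

*A color has at most $2^j$ minimal covers of size $j$.* Start with the empty set and repeatedly pick an uncovered edge, by a fixed rule, and add one of its at most two ends in $P$. Given a minimal cover $M$, always choose an end lying in $M$. The process stays inside $M$ and stops at a cover, so it ends at $M$ after exactly $|M|$ steps. There are at most $2^j$ sequences of $j$ choices.

**Definition (the weights).** Let $d_P(u)=\lambda_P(\{u\})\le|P|\le t$. For $u\ne v$ in $P$ let $g_P(uv)=1$ if $\chi(uv)\ne0$ and $uv$ is the only edge of its color in $(P\cup\infty)^{(2)}$, and $g_P(uv)=0$ otherwise; let $q_P(uv)$ be the number of colors having $\{u,v\}$ as a minimal cover; and let $w_P=q_P-g_P\ge-1$.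

A color covered by $\{u,v\}$ is covered by $\{u\}$, or by $\{v\}$, or has $\{u,v\}$ as a minimal cover. A color covered by both $\{u\}$ and $\{v\}$ has $E_c=\{uv\}$; there are $g_P(uv)$ of these. So
$$\lambda_P(\{u,v\})=d_P(u)+d_P(v)+w_P(uv).\tag{3}$$
Since each color has at most $4$ minimal covers of size $2$, $\sum_{\{u,v\}}q_P(uv)\le4\gamma(P)$. The edges $uv$ with $g_P(uv)=1$ have distinct colors covered by $\{u\}$, so $d_P(u)\ge\deg_{g_P}(u)$.

**Example.** In the clique coloring, $g_P=1$, $q_P=0$, $w_P=-1$ for all pairs and $d_P(u)=|P|-1$. If $E_c=\{u\infty,v\infty\}$, then $c$ adds $1$ to $q_P(uv)$.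

**Definition (nice sets).** $A\subset P$ is *nice* if no color has a minimal cover of size $\ge3$ inside $A$, and no color has two distinct minimal covers of size $\le2$ inside $A$ whose union has size $\ge3$.

A set containing a one-colored triangle whose color has no other edge is not nice. If all edges of $(P\cup\infty)^{(2)}$ of nonzero color have different colors, every $A\subset P$ is nice.

Let $A$ be nice. Two distinct minimal covers inside $A$ have a union of size at most $2$; since neither contains the other and the empty set is not a cover, they are two singletons. Three singleton covers are impossible, since an edge would contain three vertices. So for each color the minimal covers inside $A$ are: none; one singleton; one pair; or two singletons $\{u\},\{v\}$, and then $E_c=\{uv\}$. A set $U\subset A$ covers $c$ exactly when it contains one of them. In the four cases $c$ contributes to $\lambda_P(U)$, respectively, $0$; $1[u\in U]$; $1[u,v\in U]$; and $1[u\in U]+1[v\in U]-1[u,v\in U]$. Summing over the colors,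
$$\lambda_P(U)=\sum_{u\in U}d_P(u)+\sum_{\{u,v\}\subset U}w_P(uv)\qquad(U\subset A,\ A\text{ nice}).\tag{4}$$

**Random bounded sets are nice.** A color has at most $2+4=6$ minimal covers of size $\le2$, hence at most $15$ pairs of them. Let $A$ be the set of $k$ independent samples, each from a distribution on $P$ giving mass at most $D/|P|$ to every vertex. A given $j$-set lies in $A$ with probability at most $(kD/|P|)^j$: there are at most $k^j$ ways to say which samples produce its elements. So
$$\mathbb P(A\text{ not nice})\le\gamma(P)\Big[\sum_{j=3}^k2^j\Big(\frac{kD}{|P|}\Big)^j+15\Big(\frac{kD}{|P|}\Big)^3\Big]=O_{k,D}(1/|P|),\tag{5}$$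
because $\gamma(P)\le\binom{|P|+1}2$. The probability of a repeated sample is at most $k^2D/|P|$.

## 5. A linear set in which almost all pairs are unique

Call a pair in $V\subset S$ *unique* in $V$ if it has nonzero color and no other edge of $(V\cup\infty)^{(2)}$ has that color.

**Proposition 3.** *There is $c_2>0$, depending only on $C$, such that for every $\theta_1>0$, if $t$ is large, there is $V\subset S$ with $|V|\ge c_2t$ such that all but at most $\theta_1|V|^2$ pairs in $V$ are unique.*

The constants. Put $\eta=\varepsilon^2/200$, $c=\varepsilon^2/64$, $K_1=12K/(\eta c)$, and then choose, in this order: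

1. $p=\lfloor18K_1/\eta\rfloor+1$, $L_0=\lceil36K_1/\eta\rceil$, $\zeta=\varepsilon/(200p)$;
2. $r_2\ge2L_0$ with $4p/(\zeta r_2)\le\frac18$ and $(L_0+1)^4(\zeta r_2/2)^{-1/2}\le\frac12$;
3. $\theta>0$ such that $\theta_2:=8\theta/\zeta$ satisfies $\theta_2\le\theta_1$, $\theta_2\le\frac14$, $11\zeta^{-2}\theta_2\le\varepsilon/50$ and $2L_0r_2\theta_2\le\frac18$;
4. $r_1$ with $4p^2/(\theta r_1)\le\frac12$ and $p^2(\theta r_1/2)^{-1/2}\le\frac12$;
5. $t$ large.

So $p,L_0,\zeta$ depend on $C$ only.

**Step 5.1 (a set $P$ below which few values lie).** The purpose is to find $P\subset S$ where pairs have negative weight on average and where $\lambda_P$ takes few values on small sets.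

Let $s_1,\dots,s_t$ be a uniformly random ordering of $S$, $P_i=\{s_1,\dots,s_i\}$, $f(i)=\mathbb E\,\gamma(P_i)$. Let $\bar w_P,\bar g_P$ be the averages of $w_P,g_P$ over the pairs of $P$. By (3),
$$\gamma(P)-\gamma(P-u)-\gamma(P-v)+\gamma(P-u-v)=\lambda_P(\{u\})+\lambda_P(\{v\})-\lambda_P(\{u,v\})=-w_P(uv).$$
Given $P_i$, the pair $\{s_i,s_{i-1}\}$ is a uniform pair of $P_i$, and $P_i-s_i$, $P_i-s_{i-1}$ have the same distribution. Hence
$$f''(i):=f(i)-2f(i-1)+f(i-2)=-\mathbb E\,\bar w_{P_i}\le1\qquad(i\ge2).$$
Summing the increments, $f(t)=f(0)+t(f(1)-f(0))+\sum_{i=2}^t(t-i+1)f''(i)$. Here $f(0)=0$, $f(1)\le1$ and $f(t)=\gamma(S)\ge\varepsilon t^2$. So $\varepsilon t^2\le t+t\sum_if''(i)^+$, and $\sum_if''(i)^+\ge\varepsilon t-1\ge\varepsilon t/2$. Since $f''(i)^+\le\mathbb E(-\bar w_{P_i})^+\le1$, dropping the terms with $i<\varepsilon t/8$ leaves $\sum_{i\ge\varepsilon t/8}\mathbb E(-\bar w_{P_i})^+\ge\frac38\varepsilon t$.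

Call $P$ *rich* if $|P|\ge\varepsilon t/8$ and $-\bar w_P\ge\varepsilon/8$. In the last sum the sets that are not rich contribute at most $\varepsilon t/8$, and each rich one contributes at most $1$. So the expected number of $i$ with $P_i$ rich is at least $\varepsilon t/4$.

If $P$ is rich, then $\bar g_P\ge-\bar w_P\ge\varepsilon/8$. The average of $\deg_{g_P}(u)/(|P|-1)\le1$ over $u\in P$ is $\bar g_P$, so at least an $\varepsilon/16$ fraction of the $u\in P$ have $d_P(u)\ge\deg_{g_P}(u)\ge\frac\varepsilon{16}(|P|-1)\ge\eta t$, for $t$ large. Given $P_i$, $s_i$ is uniform in $P_i$, and $\gamma(P_i)-\gamma(P_{i-1})=d_{P_i}(s_i)$. So the set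
$$J=\{i:P_i\text{ rich},\ \gamma(P_i)-\gamma(P_{i-1})\ge\eta t\}$$
has $\mathbb E|J|\ge\frac\varepsilon{16}\cdot\frac{\varepsilon t}4=ct$. Fix an ordering with $|J|\ge ct$.

Since $\gamma$ is monotone, $\gamma(P_{i'})-\gamma(P_i)\ge\eta t$ for $i<i'$ in $J$. So for $\Lambda\ge1$ each element of $\Phi$ lies in the window $[\gamma(P_i)-\Lambda t,\gamma(P_i)]$ for at most $\Lambda/\eta+1\le3\Lambda/\eta$ indices $i\in J$. Counting incidences, the number of $i\in J$ whose window contains more than $K_1\Lambda$ elements of $\Phi$ is at most $Kt\cdot\frac{3\Lambda}\eta/(K_1\Lambda)=3Kt/(\eta K_1)=ct/4$. Two values of $\Lambda$ spoil at most $ct/2<|J|$ indices. So there is a rich $P=P_i$ good for both $\Lambda=3r_1$ and $\Lambda=3r_2$. If $|U|\le\Lambda$, then $0\le\lambda_P(U)\le\Lambda t$ and $\gamma(P\setminus U)=\gamma(P)-\lambda_P(U)\in\Phi$ is in the window. Therefore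
$$\#\{\lambda_P(U):|U|\le\Lambda\}\le K_1\Lambda\qquad(\Lambda=3r_1,\,3r_2).\tag{6}$$
Fix this $P$ and write $N=|P|$, $d=d_P$, $w=w_P$, $\lambda=\lambda_P$, $P_{\rm big}=\{u\in P:d(u)\ge\eta t\}$; so $|P_{\rm big}|\ge\varepsilon N/16$.

**Step 5.2 (averaging over levels).** The purpose is to turn (6) into a bound on the number of values at one height. By (6) the number of values is linear in $r$; we spread the sets over $r$ well-separated heights, so on most of them only boundedly many values are available.

Let $A\subset P$ be a nice set of bounded size containing distinct $b_1,\dots,b_r\in P_{\rm big}$ and a set $U$ disjoint from them with $|U|\le r$, where $r\in\{r_1,r_2\}$. Put $W_j=U\cup\{b_1,\dots,b_j\}$. By (4) and $w\ge-1$,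
$$\lambda(W_j)-\lambda(W_{j-1})=d(b_j)+\sum_{v\in W_{j-1}}w(b_jv)\ge\eta t-|A|\ge\eta t/2.$$
Suppose that for at least $r/2$ indices $j\in[1,r]$ there are at least $H$ distinct values $\lambda(W_j\cup Y)$ with $Y\subset A\setminus W_j$, $|Y|\le l$, where $1\le l\le r$. At level $j$ these values lie in $[\lambda(W_j),\lambda(W_j)+lt]$, so each value is counted for at most $2l/\eta+1\le3l/\eta$ indices $j$. As $|W_j\cup Y|\le3r$, (6) gives $\frac r2H\cdot\frac\eta{3l}\le3K_1r$, that is,
$$H\le18K_1l/\eta.\tag{7}$$

**Step 5.3 (few rows up to twins).** The purpose is to show that the "matrix" $w$ has boundedly many essentially different rows.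

Call $x,y\in P$ *twins* if $x=y$ or $D_{xy}:=\#\{v\in P\setminus\{x,y\}:w(xv)\ne w(yv)\}\le\theta N$. For the clique coloring $w\equiv-1$ and all vertices are twins.

*Claim: a uniformly random $p$-tuple in $P^p$ is pairwise non-twin with probability less than $\zeta^p$.* Suppose not. With $r=r_1$ sample independently and uniformly $X\in P^p$, $v_1,\dots,v_r\in P$ and $b_1,\dots,b_r\in P_{\rm big}$. Each vertex has mass at most $16/(\varepsilon N)$ in each sample, so by (5) all samples are distinct and form a nice set with probability $1-O(1/N)$, where the implied constant depends on $r_1$ as well. Given that $X$ is pairwise non-twin, for each pair $x,y$ from $X$ the number of $i$ with $v_i\notin\{x,y\}$ and $w(xv_i)\ne w(yv_i)$ is binomial with success probability more than $\theta$. By Chebyshev it is at least $\theta r/2$ with probability at least $1-4/(\theta r)$, so this holds for all pairs with probability at least $1-4p^2/(\theta r)\ge\frac12$. Since $\frac12\zeta^p-O(1/N)>0$, all this happens together for some samples; fix them, and let $A$ be the set of samples.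

Let $U$ contain each $v_i$ independently with probability $\frac12$. For each level $j$ and $x\ne y$ in $X$, (4) gives
$$\lambda(W_j\cup\{x\})-\lambda(W_j\cup\{y\})=\mathrm{const}_j+\sum_{v\in U}\big(w(xv)-w(yv)\big).$$
At least $\theta r/2$ of the coefficients are nonzero. By Littlewood–Offord the difference vanishes with probability at most $(\theta r/2)^{-1/2}$. So the expected fraction of levels on which the $p$ values $\lambda(W_j\cup\{x\})$, $x\in X$, are not distinct is at most $p^2(\theta r/2)^{-1/2}\le\frac12$. For some $U$, at least $r/2$ levels have $p$ distinct values. By (7) with $l=1$, $p\le18K_1/\eta$, which contradicts the choice of $p$. This proves the claim.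

Let $\pi_j$ be the probability that a random $j$-tuple is pairwise non-twin. Then $\pi_1=1\ge\zeta$ and $\pi_p<\zeta^p$, so for some $1\le j<p$ we have $\pi_j\ge\zeta^j$ and $\pi_{j+1}<\zeta^{j+1}\le\zeta\pi_j$. Averaging over the pairwise non-twin $j$-tuples, there is one, $(x_1,\dots,x_j)$, such that fewer than $\zeta N$ vertices are twins of none of the $x_i$. Assign each other vertex to the first $x_i$ it is a twin of, and discard classes of size less than $\zeta N$. We get disjoint classes
$$V_1,\dots,V_s,\qquad s<p,\qquad|V_a|\ge\zeta N,\qquad\Big|P\setminus\bigcup V_a\Big|\le2p\zeta N<N,$$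
so $s\ge1$. If $y\ne y'$ are twins of the same $x$, then a $v\notin\{x,y,y'\}$ with $w(yv)\ne w(y'v)$ has $w(yv)\ne w(xv)$ or $w(y'v)\ne w(xv)$; so $D_{yy'}\le2\theta N+1\le3\theta N$.

**Step 5.4 (one value per block).** The purpose is to replace $w$ by a bounded symmetric integer matrix and to record that its quadratic form is negative.

Put $w(zz)=0$. Take independent uniform $y,y'\in V_a$, $z,z'\in V_b$. Given $y\ne y'$, at most $3\theta N$ vertices $z\notin\{y,y'\}$ have $w(yz)\ne w(y'z)$, so $\mathbb P(w(yz)\ne w(y'z))\le3\theta/\zeta+2/(\zeta N)\le4\theta/\zeta$, and similarly in the other variable. Hence $\mathbb P(w(yz)\ne w(y'z'))\le8\theta/\zeta=\theta_2$. If $p_i=\mathbb P(w(yz)=i)$, then $\max_ip_i\ge\sum_ip_i^2=\mathbb P(w(yz)=w(y'z'))\ge1-\theta_2$. So there are integers $w_{ab}\ge-1$ with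
$$\mathbb P(w(yz)\ne w_{ab})\le\theta_2\le\tfrac14 ,$$
and since the probability of the value $w_{ab}$ exceeds $\frac12$, $w_{ab}$ is unique and $w_{ab}=w_{ba}$.

*Upper bound for $w_{ab}$.* Over ordered pairs, $\sum_{y\ne z}q_P(yz)\le8\gamma(P)\le5N^2$. If $w_{ab}>0$, at least $\frac34\zeta^2N^2$ pairs $(y,z)\in V_a\times V_b$, with $y\ne z$, have $q_P\ge w=w_{ab}$. So $\frac34\zeta^2N^2w_{ab}\le5N^2$ and $w_{ab}\le10\zeta^{-2}$.

*The form is negative.* Put $\nu_a=|V_a|/N$. Pairs $(y,z)\in P^2$ with an element outside $\bigcup V_a$ are at most a fraction $4p\zeta$ of all pairs, and $-w\le1$ on them. In $V_a\times V_b$ at most $\theta_2|V_a||V_b|$ pairs have $w\ne w_{ab}$, and $-w\le1$ on these; so the sum of $-w$ over $V_a\times V_b$ is at most $-w_{ab}|V_a||V_b|+(w_{ab}+1)\theta_2|V_a||V_b|$, and $w_{ab}+1\le11\zeta^{-2}$. Since $P$ is rich,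
$$\frac\varepsilon8-\frac1N\le\frac1{N^2}\sum_{y\ne z}(-w(yz))\le-\sum_{a,b}\nu_a\nu_bw_{ab}+4p\zeta+11\zeta^{-2}\theta_2 .$$
As $4p\zeta=\varepsilon/50$ and $11\zeta^{-2}\theta_2\le\varepsilon/50$, for $N$ large
$$\sum_{a,b}\nu_a\nu_bw_{ab}<0.\tag{8}$$

**Step 5.5 (rows are proportional).** The purpose is to prove: *for $a\ne b$ there are integers $(\mu,\nu)\ne(0,0)$, $|\mu|,|\nu|\le L_0$, with $\mu w_{ac}+\nu w_{bc}=0$ for all $c$.* The reason is that two independent rows would allow a two-parameter family of about $L_0^2$ values where (7) allows only order $L_0$.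

Suppose not. With $r=r_2$ sample independently and uniformly $x_1,\dots,x_{L_0}\in V_a$, $y_1,\dots,y_{L_0}\in V_b$, $v_1,\dots,v_r\in\bigcup V_c$ and $b_1,\dots,b_r\in P_{\rm big}$. Given $v_i\in V_c$, it is uniform in $V_c$. So with probability at least $1-2L_0r\theta_2\ge\frac78$ we have $w(x_hv_i)=w_{ac}$ and $w(y_hv_i)=w_{bc}$ for all $h$ and $i$, where $V_c$ is the class of $v_i$. By Chebyshev, with probability at least $1-4p/(\zeta r)\ge\frac78$ every class contains at least $\zeta r/2$ of the $v_i$. By (5), with probability at least $\frac78$ all samples are distinct and form a nice set. Fix samples with all three properties, let $A$ be their set, and let $U$ be a uniformly random subset of $\{v_1,\dots,v_r\}$.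

For $0\le\alpha,\beta\le L_0$ consider $\lambda(W_j\cup\{x_1,\dots,x_\alpha,y_1,\dots,y_\beta\})$. By (4), the difference of two of these, for $(\alpha,\beta)\ne(\alpha',\beta')$, is a constant independent of $U$ plus a sum over $v\in U$ in which $v\in V_c$ contributes $(\alpha-\alpha')w_{ac}+(\beta-\beta')w_{bc}$. By assumption this is nonzero for some $c$, so at least $\zeta r/2$ coefficients are nonzero, and the difference vanishes with probability at most $(\zeta r/2)^{-1/2}$. Since $(L_0+1)^4(\zeta r/2)^{-1/2}\le\frac12$, some $U$ has at least $r/2$ levels with $(L_0+1)^2$ distinct values. By (7) with $l=2L_0\le r$, $(L_0+1)^2\le36K_1L_0/\eta\le L_0^2$, a contradiction.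

**Step 5.6 (some $w_{aa}=-1$).** The purpose is to find a class inside which almost all pairs have weight $-1$. Suppose all $w_{aa}\ge0$.

If $w_{ab}=-1$, then $a\ne b$, and Step 5.5 with $c=a$ and $c=b$ gives $\nu=\mu w_{aa}$ and $\mu=\nu w_{bb}$. So $\mu\ne0$, $w_{aa}w_{bb}=1$, hence $w_{aa}=w_{bb}=1$ and $\nu=\mu$. Thus $w_{ac}=-w_{bc}$ for all $c$. As all entries are at least $-1$, row $a$ has entries in $\{-1,0,1\}$.

Let $\mathcal A$ be the set of classes whose row contains a $-1$. Let $a\in\mathcal A$ with $w_{ab}=-1$. If $w_{ac}=-1$, then $c\in\mathcal A$ and row $c$ is $-$row $a$. If $w_{ac}=1$, then $w_{bc}=-1$, so $c\in\mathcal A$ and row $c=-$row $b=$ row $a$. In both cases row $c=w_{ac}\cdot$ row $a$. So rows of $\mathcal A$ are supported on $\mathcal A$. On $\mathcal A$ the relation $w_{ac}\ne0$ is an equivalence: it is reflexive as $w_{aa}=1$, symmetric, and transitive because $w_{ac}\ne0$ makes rows $a$ and $c$ equal up to sign. On an equivalence class fix $a$ and put $\sigma_c=w_{ac}=\pm1$; then $w_{cd}=\sigma_cw_{ad}=\sigma_c\sigma_d$. So the part of the form (8) on $\mathcal A\times\mathcal A$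 is a sum of squares $(\sum_c\sigma_c\nu_c)^2$, one for each equivalence class, and all entries outside $\mathcal A\times\mathcal A$ are nonnegative, by the definition of $\mathcal A$ and symmetry. So the form is nonnegative, contrary to (8).

Hence $w_{aa}=-1$ for some $a$. Put $V=V_a$; then $|V|\ge\zeta N\ge\zeta\varepsilon t/8=:c_2t$. All but $\theta_2|V|^2\le\theta_1|V|^2$ pairs have $w_P=-1$, which forces $g_P=1$; such a pair is the only edge of its nonzero color in $(P\cup\infty)^{(2)}$, hence unique in $V$. This proves Proposition 3. $\square$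

## 6. A rainbow clique of linear size

Call $A\subset S$ *rainbow* if all edges of $A^{(2)}$ have distinct nonzero colors. There is no condition on loops.

**Proposition 4.** *There is a rainbow $A_0\subset S$ with $|A_0|\ge c_3t$, where $c_3=c_2/2$.*

Either the non-unique pairs of $V$ have no large matching, and then a large independent set is rainbow; or a matching of non-unique pairs serves as a supply of small switches, and the window argument gives a contradiction.

Put $K_3=2000K/c_2^2$, $k=\lceil3K_3\rceil$, $\lambda_0=1/(4k)$, $c_5=1/(10K_3^2)$. Apply Proposition 3 with $\theta_1$ small in terms of these. Let $n_1=|V|\ge c_2t$ and let $M$ be the graph of non-unique pairs of $V$; so $e(M)\le\theta_1n_1^2$.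

**Step 6.1 (no large matching).** The purpose is to dispose of the good case. If $M$ has no matching of size at least $n_1/4$, the ends of a maximal matching form a vertex cover of $M$ of size at most $n_1/2$. Its complement is independent in $M$, so all its pairs are unique; it is rainbow, of size at least $n_1/2\ge c_3t$, and we are done. So suppose $M$ has a matching $e_i=x_iy_i$, $1\le i\le\mu=\lceil n_1/4\rceil$. We derive a contradiction. If $\chi(e_i)\ne0$ let $f_i\ne e_i$ be another edge of $(V\cup\infty)^{(2)}$ of color $\chi(e_i)$. Let $S_i\subset V$, $|S_i|\le4$, be the set of vertices in $V$ of $e_i$ and, if it exists, of $f_i$.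

**Step 6.2 (a set $P$ with few values below it).** The purpose is to get (6) again, now inside $V$ and without losing the edges $e_i$. Let $V'=\{v\in V:\deg_Mv\le n_1/10\}$; then $|V\setminus V'|\le20\theta_1n_1\le n_1/10$. A random $Z\subset V'$ of size $h_0=\lfloor n_1/100\rfloor$ contains a given vertex with probability at most $1/90$, so some $Z=\{z_1,\dots,z_{h_0}\}$ meets at most $4\mu/90\le\mu/20$ of the $S_i$. Let $P_j=V\setminus\{z_1,\dots,z_j\}$, $0\le j\le h_0$. Deleting $z_j$ from $P_{j-1}$ loses the colors of the unique pairs at $z_j$, so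
$$\gamma(P_{j-1})-\gamma(P_j)\ge|P_j|-n_1/10\ge n_1/2.$$
So for $\Lambda\ge1$ each element of $\Phi$ lies in $[\gamma(P_j)-\Lambda t,\gamma(P_j)]$ for at most $2\Lambda t/n_1+1\le5\Lambda t/n_1$ indices $j$. The number of $j$ for which this window contains more than $K_3\Lambda$ elements of $\Phi$ is at most $5Kt^2/(n_1K_3)=c_2^2t^2/(400n_1)\le n_1/400$. There are $h_0+1\ge n_1/100$ indices, so some $P=P_j$ satisfies the bound $K_3\Lambda$ for both $\Lambda=1$ and $\Lambda=3k$. Write $d,w,q,g,\lambda$ for this $P$.

**Step 6.3 (uniform switches).** The purpose is to select many $e_i$ that behave alike. As $0\le d(u)\le t$ and $\gamma(P\setminus u)=\gamma(P)-d(u)\in\Phi$, the case $\Lambda=1$ shows that $d$ takes at most $K_3$ values. At least $0.95\mu\ge n_1/5$ indices $i$ have $S_i\subset P$. For these, $\chi(e_i)=0$ or $f_i$ is still present, so $g(e_i)=0$ and $w(e_i)=q(e_i)\ge0$. At least $n_1/(5K_3^2)$ of these indices share the same $(d(x_i),d(y_i))=(d_1,d_2)$; call their set $I_2$.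

A nonzero color with at least $2$ edges in $(P\cup\infty)^{(2)}$ occurs there only on edges of $M$ and on loops. So there are at most $e(M)+n_1\le2\theta_1n_1^2$ such colors. A color with a single edge has only singleton minimal covers. Hence $\sum q\le4\cdot2\theta_1n_1^2=8\theta_1n_1^2$. The $e_i$ are distinct pairs, so at most $8\theta_1n_1/\lambda_0\le|I_2|/2$ of the $i\in I_2$ have $q(e_i)>\lambda_0n_1$. The set $I_3=\{i\in I_2:q(e_i)\le\lambda_0n_1\}$ has $|I_3|\ge c_5n_1$. Further, a pair of $P$ with $w\ne-1$ has $g=0$, and then it lies in $M$, or has $q\ge1$; so at most $e(M)+8\theta_1n_1^2\le9\theta_1n_1^2$ pairs of $P$ have $w\ne-1$.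

**Step 6.4 (a clean sample).** The purpose is a nice bounded set in which all pairs, except the sampled $e_i$, have weight $-1$. Sample independently $2k$ uniform indices from $I_3$ and $b_1,\dots,b_k$ uniform from $V'\cap P$, a set of size at least $n_1/2$. Call the $2k$ sampled edges and the $k$ vertices $b_i$ *slots*; there are $3k$. Since the $e_i$ are disjoint, a given vertex lies in a given slot with probability at most $1/(c_5n_1)$. Let $A$ be the set of all sampled vertices, $|A|\le5k$.

* (α) All $5k$ vertices are distinct with probability $1-O(1/n_1)$.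
* (β) The expected number of pairs in two different slots with $w\ne-1$ is at most $9\theta_1n_1^2(3k)^2/(c_5n_1)^2\le\frac18$, for $\theta_1$ small.
* (γ) If a set $F$ with $3\le|F|\le5k$ is contained in $A$, two of its elements lie in different slots, so $\mathbb P(F\subset A)\le\binom{5k}2(3k)^2/(c_5n_1)^2\le225k^4/(c_5n_1)^2$. Colors with a single edge never violate niceness, since their minimal covers are singletons with a union of size at most $2$. Each other color has at most $2^{5k+1}$ minimal covers of sizes $3,\dots,5k$ and at most $15$ pairs of minimal covers of size at most $2$. So the expected number of violations of niceness is at most $2\theta_1n_1^2(2^{5k+1}+15)\cdot225k^4/(c_5n_1)^2\le\frac18$, for $\theta_1$ small.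

Fix a sample for which (α) holds, all cross-slot pairs have $w=-1$, and $A$ is nice. Relabel the sampled edges $e_1,\dots,e_{2k}$, $e_i=x_iy_i$.

**Step 6.5 (too many values).** The purpose is to produce $(k+1)^2$ values where only $3kK_3$ are allowed. For $0\le h\le k$, $0\le j\le k$ let
$$U_{h,j}=\{b_1,\dots,b_h\}\cup e_1\cup\dots\cup e_j\cup\{x_i:j<i\le k\}\cup\{y_i:k<i\le2k-j\}.$$
It has exactly $k$ of the $x$'s and $k$ of the $y$'s. Among its pairs only $e_1,\dots,e_j$ lie within a slot. By (4),
$$\lambda(U_{h,j})=\kappa_h+\sum_{i\le j}(q(e_i)+1),\qquad\kappa_h=k(d_1+d_2)+\sum_{i\le h}d(b_i)-\binom{2k+h}2 .$$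
The sum is strictly increasing in $j$ and at most $k(\lambda_0n_1+1)=n_1/4+k$. Since $b_{h+1}\in V'$ has $g$-degree at least $|P|-1-n_1/10$,
$$\kappa_{h+1}-\kappa_h=d(b_{h+1})-(2k+h)\ge(|P|-1-n_1/10)-3k\ge n_1/2>n_1/4+k .$$
So the $(k+1)^2$ values $\lambda(U_{h,j})$ are distinct, with $|U_{h,j}|\le3k$. The bound for $\Lambda=3k$ gives $(k+1)^2\le3kK_3\le k^2$, a contradiction. $\square$

## 7. Cleaning the colors around a rainbow set

Now we have a rainbow set of linear size and wish to understand the colors between it and the rest. The goal is Proposition 6: after deleting boundedly many vertices, a bounded outside set $Y$ sends to every remaining vertex the same number of fresh colors. Put $c_*=c_3/8$. In Steps 7.1–7.3, $A$ is any rainbow set with $n=|A|\ge c_*t$, and $W$ is a set with $\infty\in W\subset(S\setminus A)\cup\{\infty\}$ and $k=|W|$ bounded; $t$ is large in terms of $k$.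

**Step 7.1 (few values on sets of one size).** The purpose is to find a size $a$ such that $\gamma(T\cup W)$ takes few values on $a$-subsets $T$ of $A$. For $T\subset A$ with $|T|=a$,
$$\binom a2\le\gamma(T\cup W)\le\binom a2+ka+\binom k2 .$$
For $a\ge n/4$, $\binom{a+1}2-\binom a2=a\ge n/4$. If an element of $\Phi$ lies in these intervals for $a_1<a_2$ in $[n/4,n/2]$, then $(a_2-a_1)\frac n4\le ka_1+\binom k2\le\frac{kn}2+\binom k2$, so $a_2-a_1\le2k$ for $n$ large. So each element of $\Phi$ lies in the intervals of at most $2k+2$ integers $a\in[n/4,n/2]$, of which there are at least $n/5$. So some such $a$ satisfies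
$$\#\{\gamma(T\cup W):T\subset A,\ |T|=a\}\le\frac{(2k+2)Kt}{n/5}\le B_k:=10K(k+1)/c_* .\tag{9}$$

**Step 7.2 (conflicts).** The purpose is to name what prevents $\gamma(T\cup W)$ from being a simple sum over $v\in T$. Let $N_W=\{0\}\cup\chi(W^{(2)})$, and for $v\in A$ let $\mathcal C(v)=\chi(W\times\{v\})\setminus N_W$, so $|\mathcal C(v)|\le k$. Let $A_*$ arise from $A$ by deleting one end of each edge of $A$ with color in $N_W$; at most $|N_W|$ vertices are deleted, as $A$ is rainbow.

**Definition (conflict sets).** A *conflict set* is a set $\{v,v'\}\subset A_*$, $v\ne v'$, with $\mathcal C(v)\cap\mathcal C(v')\ne\emptyset$, or a set $\{v,b,b'\}\subset A_*$, $b\ne b'$, with $\chi(bb')\in\mathcal C(v)$, where $v\in\{b,b'\}$ is allowed. Conflict sets have size $2$ or $3$.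

**Example.** Let $W=\{\infty\}$. Two vertices with the same nonzero loop color form a conflict set. If the loop of $v$ has the color of an edge $bb'$ with $v\notin\{b,b'\}$, then $\{v,b,b'\}$ is a conflict set of size $3$; if the loop of $v$ has the color of an edge $vb$, then $\{v,b\}$ is one. (All named vertices in $A_*$.)

For $T\subset A_*$ the colors on $T^{(2)}$ are distinct, nonzero and outside $N_W$, so
$$\gamma(T\cup W)=|\chi(W^{(2)})\setminus\{0\}|+\binom{|T|}2+\Big|\bigcup_{v\in T}\mathcal C(v)\setminus\chi(T^{(2)})\Big| .\tag{10}$$
If $T$ contains no conflict set, the last term is $\sum_{v\in T}|\mathcal C(v)|$.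

**Toggle Lemma.** *Let $U_1,\dots,U_D\subset A_*$ be disjoint inclusion-minimal conflict sets, $U=\bigcup U_i$, such that $U$ contains at most $QD$ conflict sets, and suppose there is $B_0\subset A_*\setminus U$, $|B_0|\ge n/2$, such that no conflict set in $B_0\cup U$ meets both $B_0$ and $U$. Then $D<(2Q+1)I_k$ with $I_k:=2(k+1)^3(3B_k+3)$.* (Here $t$ is large in terms of $k$.)

The idea: taking all of $U_i$ loses a color compared with taking its members from different $U$'s. Toggling between the two ways keeps $|T|$ fixed and changes $\gamma$.

*Proof.* For each conflict set in $U$ meeting several $U_i$, join two of these indices. This gives a graph on $[D]$ with at most $QD$ edges, so average degree at most $2Q$. By Turán there is $I\subset[D]$ with $|I|\ge D/(2Q+1)$ and no edge inside $I$; so each conflict set in $U_I=\bigcup_{i\in I}U_i$ lies in a single $U_i$.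

Let $T_0\subset B_0$, $U'\subset U_I$, $T=T_0\cup U'$. No conflict set in $T$ meets both sides or two different $U_i$. Hence the sets $\bigcup_{v\in T_0}\mathcal C(v)$ and $\bigcup_{v\in U'\cap U_i}\mathcal C(v)$, $i\in I$, are pairwise disjoint. Moreover, if a color of $\mathcal C(v)$ equals $\chi(bb')$ with $b,b'\in T$, then $\{v,b,b'\}$ is a conflict set, so $b,b'\in T_0$ if $v\in T_0$, and $b,b'\in U_i$ if $v\in U_i$. So (10) gives
$$\gamma(T_0\cup U'\cup W)=\mathrm{const}(T_0)+\binom{|T_0|+|U'|}2+\sum_{i\in I}\phi(U'\cap U_i),\qquad\phi(\sigma)=\Big|\bigcup_{v\in\sigma}\mathcal C(v)\setminus\chi(\sigma^{(2)})\Big| .$$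
By minimality, a proper subset $\sigma$ of $U_i$ contains no conflict set, so $\phi(\sigma)=\sum_{v\in\sigma}|\mathcal C(v)|$; while $\phi(U_i)=\sum_{v\in U_i}|\mathcal C(v)|-s_i$ with $s_i\ge1$, because $U_i$ is itself a conflict set.

Order each $U_i$. By pigeonhole some $I'\subset I$ with $|I'|\ge|I|/(2(k+1)^3)$ has a common size $s=|U_i|\in\{2,3\}$ and a common sequence $(|\mathcal C(v)|)_{v\in U_i}$. Let $g=\min(\lfloor|I'|/s\rfloor,\lceil B_k\rceil)$. For $0\le j\le g$ let $U'_j$ consist of $U_i$ for the first $j$ indices of $I'$ and, for each of the $s$ positions, of the single elements in that position from $g-j$ further indices, all indices distinct; this is possible as $j+s(g-j)\le sg\le|I'|$. Then $|U'_j|=sg$, and $\sum\phi=\mathrm{const}-\sum s_i$, the sum over the first $j$ indices, is strictly decreasing in $j$. Take $a$ from (9) and a fixed $T_0\subset B_0$ with $|T_0|=a-sg$; this is possible since $sg$ is bounded in terms of $k$ and $a\ge n/4$, and since $a\le n/2\le|B_0|$. We get $g+1$ distinct values on $a$-sets, so $g+1\le B_k$ and $g<B_k$. Hence $g=\lfloor|I'|/s\rfloor$, so $|I'|<s(g+1)<3B_k+3$,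 $|I|<I_k$ and $D<(2Q+1)I_k$. $\square$

**Step 7.3 (how to find $B_0$).** The purpose is to have the second hypothesis of the Toggle Lemma available. For $h>0$ call $u\in A$ *$h$-heavy* if $\#\{v\in A:\exists b\in A\setminus u,\ \chi(ub)\in\mathcal C(v)\}\ge n/h$. Each $v$ has at most $k$ colors in $\mathcal C(v)$, each the color of at most one edge of $A$, so each $v$ is counted for at most $2k$ vertices $u$. So there are at most $2kh$ heavy vertices.

Given $U\subset A_*$ without heavy vertices, let $B_0$ be $A_*\setminus U$ minus all $v$ such that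

* (i) $\mathcal C(v)\cap\mathcal C(u)\ne\emptyset$ for some $u\in U$; or
* (ii) $v$ is an end of an edge of $A$ with color in $\bigcup_{u\in U}\mathcal C(u)$ (at most $2k|U|$ vertices); or
* (iii) $\chi(ub)\in\mathcal C(v)$ for some $u\in U$, $b\in A\setminus u$ (at most $|U|n/h$ vertices).

Then no conflict set in $B_0\cup U$ meets both. For pairs with $\mathcal C(v)\cap\mathcal C(v')\ne\emptyset$ this is (i). For $\{v,b,b'\}$ with $\chi(bb')\in\mathcal C(v)$: if $v\in U$, then $b,b'\notin B_0$ by (ii); if $v\in B_0$, then $b,b'\notin U$ by (iii).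

**Lemma 5 (repeated colors).** *Let $A$ be rainbow, $|A|\ge2c_*t$. For $w\in(S\setminus A)\cup\{\infty\}$ let $\Pi_w$ be the set of colors $c\ne0$ occurring at least twice on $w\times A$. Then $|\Pi_w|\le q_1$, a constant depending on $C$ only.*

*Proof.* **Step 7.4 (one new vertex $w$).** The purpose is to bound the repeated colors at $w$ when the repetitions at the other members of $W$ are already under control. Let $A$ be rainbow, $n=|A|\ge c_*t$, and let $W=W'\cup\{w\}$ be as in Step 7.1, $w\notin W'$, such that for every $w'\in W'$ any color occurring twice on $w'\times A$ is in $N_W$. *Claim: the number $q$ of colors $c\notin N_W$ with $|A_c|\ge2$, where $A_c=\{v\in A:\chi(wv)=c\}$, is bounded in terms of $k$ and $C$.*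

Let $Q=10k^3$, $D=\lceil(2Q+1)I_k\rceil$, $h=16D$, and suppose $q\ge128Dk^2+4(|N_W|+2kh+D)$. The sets $A_c$ are disjoint. Call a color $c\notin N_W$ large if $|A_c|>8kn/q$; fewer than $q/(8k)$ colors are large. Call $v$ spoiled if $\chi(w'v)$ is large for some $w'\in W'$. A large color is not in $N_W$, so it occurs at most once on each $w'\times A$; hence there are at most $q/8$ spoiled vertices. Of our $q$ colors at most $q/8$ are large, and, as the $A_c$ are disjoint, at most $|N_W|+q/8+2kh$ have a vertex of $A_c$ that is outside $A_*$, spoiled or heavy. As $3q/4\ge|N_W|+2kh+D$, at least $D$ colors $c_1,\dots,c_D$ remain: not large, with $A_{c_i}\subset A_*$ containing no spoiled or heavy vertex. Choose distinct $u_i,u_i'\in A_{c_i}$ and put $U_i=\{u_i,u_i'\}$. These are disjoint conflict sets, as $c_i\in\mathcal C(u_i)\cap\mathcal C(u_i')$, and they are minimal, because every conflict set has at least two elements. Let $U=\bigcup U_i$.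

*Counting conflict sets in $U$.* Each color in $\bigcup_{u\in U}\mathcal C(u)$, and there are at most $2Dk$ of them, occurs at no more than $k-1$ vertices of $A$ through $W'$, and at no more than $2$ vertices of $U$ through $w$, since $\chi(wu)=c_i$ for $u\in U_i$. So it lies in $\mathcal C(u)$ for at most $k+1$ vertices $u\in U$, which gives at most $2Dk(k+1)^2$ conflict pairs of the first kind. A conflict set $\{v,b,b'\}$ of the second kind is determined by $v$ and the color $\chi(bb')\in\mathcal C(v)$, which gives at most $2Dk$. In total $U$ contains at most $2Dk(k+1)^2+2Dk\le8Dk^3+2Dk\le QD$ conflict sets.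

*Size of $B_0$.* None of the colors in $\bigcup_{u\in U}\mathcal C(u)$ is large: through $w$ they are the $c_i$, and through $W'$ we use that $u$ is not spoiled. So (i) deletes at most $2Dk(k+8kn/q)\le2Dk^2+n/8$ vertices, using $q\ge128Dk^2$; (ii) deletes at most $4kD$; (iii) at most $2Dn/h=n/8$. Hence $|B_0|\ge n-|N_W|-2D-2Dk^2-4kD-n/4\ge n/2$. The Toggle Lemma gives $D<(2Q+1)I_k$, a contradiction. This proves the claim.

**Step 7.5 (applying it twice).** The purpose is to obtain the lemma. First take $W=\{\infty\}$, $w=\infty$, $W'=\emptyset$, so $N_W=\{0\}$: this bounds $|\Pi_\infty|$. Let $Q_\infty\subset A$ contain, for each $c\in\Pi_\infty$, some $v$ with $\chi(\infty v)=c$; so $|Q_\infty|\le|\Pi_\infty|$. For $w\in S\setminus A$ apply Step 7.4 to the rainbow set $A\setminus Q_\infty$, of size at least $c_*t$, and $W'=\{\infty\}\cup Q_\infty$. Its hypothesis holds: a color occurring twice on $\infty\times(A\setminus Q_\infty)$ is $0$ or in $\Pi_\infty$, hence in $N_W$; and the stars of $v\in Q_\infty$ have no repeated color, since $A$ is rainbow. So boundedly many colors outside $N_W$ occur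 twice on $w\times(A\setminus Q_\infty)$. Any other element of $\Pi_w$ lies in $N_W$ or occurs on $w\times Q_\infty$, hence again lies in $N_W$; these are boundedly many. $\square$

**Definition (live vertices).** Let $A$ be rainbow, $Y\subset S\setminus A$, $Y^\infty=Y\cup\{\infty\}$. Say $w\in Y^\infty$ is *live* at $v\in A$ if $\chi(wv)\notin\{0\}\cup\Pi_w$. For $X\subset Y$ let $\Gamma_X(v)=\{\chi(wv):w\in X\cup\infty\text{ live at }v\}$.

**Proposition 6 (cleaning).** *Let $A$ be rainbow, $n=|A|\ge2c_*t$, and $Y\subset S\setminus A$ with $|Y|=y$ bounded. There is $G\subset A$ with $|A\setminus G|$ bounded such that:*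

* *(P1) the sets $\Gamma_Y(v)$, $v\in G$, are pairwise disjoint and disjoint from $\chi(G^{(2)})$;*
* *(P2) $\Gamma_Y(v)$ $(v\in G)$ and $\chi(G^{(2)})$ are disjoint from $\mathcal P=\chi((Y^\infty)^{(2)})\cup\bigcup_{w\in Y^\infty}\Pi_w$;*
* *(P3) for each $X\subset Y$, $|\Gamma_X(v)|=:\tau(X)$ is the same for all $v\in G$.*

*Consequently, with $\Pi_w(G)=\Pi_w\cap\chi(w\times G)$ and $\rho(X)=\big|\big(\chi((X\cup\infty)^{(2)})\cup\bigcup_{w\in X\cup\infty}\Pi_w(G)\big)\setminus\{0\}\big|$,*
$$\gamma(T\cup X)=\binom{|T|}2+\tau(X)|T|+\rho(X)=\binom{|T|+\tau(X)}2+E(X),\qquad E(X):=\rho(X)-\binom{\tau(X)}2,\tag{11}$$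
*for every $X\subset Y$ and every $T\subset G$ meeting each nonempty class $\{v\in G:\chi(wv)=c\}$, $w\in Y^\infty$, $c\in\Pi_w$ (at most $(y+1)q_1$ classes).*

So $\tau(X)$ is the number of distinct live colors of $X\cup\infty$ at any $v\in G$.

**Example.** Take construction (+) with background color $0$ and $j$ fixed; let $A$ be the $n$-clique and $Y$ the star's vertex set. All edges between $Y^\infty$ and $A$ have color $0$, so nothing is live, $\Pi_w=\emptyset$, $\tau=0$, and $G=A$ satisfies (P1)–(P3). Here $\rho(X)=E(X)$ is the number of star edges inside $X$, and $E$ takes the $j+1$ values $0,\dots,j$. For a rainbow $(n+1)$-clique with all loops of color $0$, with $A$ consisting of all vertices but $y$ and $Y=\{y\}$, we have $\tau(\{y\})=1$, $\rho(\{y\})=0$, $E(\{y\})=0$.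

*Proof of Proposition 6.* **Step 7.6 (a conflict-free set).** The purpose is (P1) and (P2). Let $Q_0\subset A$ contain, for each $w\in Y^\infty$ and $c\in\Pi_w$, one $v$ with $\chi(wv)=c$; so $|Q_0|\le(y+1)q_1$. Use the notation of Steps 7.1–7.3 for $W=Y^\infty\cup Q_0$ and the rainbow set $A'=A\setminus Q_0$, $n'=|A'|\ge c_*t$; put $k=|W|$. Every color outside $N_W$ occurs at most once on each star $w\times A'$, $w\in W$: for $w\in Y^\infty$, a nonzero color occurring twice is in $\Pi_w\subset\chi(w\times Q_0)\subset N_W$; for $w\in Q_0$, $A$ is rainbow. Also $\mathcal P\subset N_W$.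

Let $Q'=6k^3$, $D=\lceil(2Q'+1)I_k\rceil$, $h=16D$. Take a maximal family of disjoint minimal conflict sets without heavy vertices. Suppose it had at least $D$ members; take $D$ of them, with union $U$, $|U|\le3D$. Each of the at most $3Dk$ colors in $\bigcup_{u\in U}\mathcal C(u)$ lies in $\mathcal C(v)$ for at most $k$ vertices $v\in A'$. So $U$ contains at most $3Dk\cdot k^2$ conflict pairs with $\mathcal C(v)\cap\mathcal C(v')\ne\emptyset$ and at most $\sum_{v\in U}|\mathcal C(v)|\le3Dk$ conflict sets of the other kind, in total at most $Q'D$. In Step 7.3, (i) deletes at most $3Dk^2$, (ii) at most $6kD$ and (iii) at most $3Dn'/h=\frac3{16}n'$ vertices, so $|B_0|\ge n'/2$. This contradicts the Toggle Lemma. So the family has fewer than $D$ members. Delete from $A'_*$ its union and the heavy vertices. What remains, $G_0$, contains no conflict set, for otherwise it would contain a minimal one, which could be added to the family. And $|A\setminus G_0|\le|Q_0|+|N_W|+3D+2kh=O(1)$.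

Delete also all $v$ with $\chi(wv)\in N_W\setminus(\{0\}\cup\Pi_w)$ for some $w\in Y^\infty$; a nonzero color outside $\Pi_w$ occurs at most once on $w\times A$, so there is at most one such $v$ for each pair $(w,c)$. We obtain $G_1$. For $v\in G_1$, if $w\in Y^\infty$ is live at $v$, then $\chi(wv)\notin N_W$; so $\Gamma_Y(v)\subset\mathcal C(v)$. The absence of conflict sets gives (P1) on $G_1$. Moreover $\Gamma_Y(v)\cap N_W=\emptyset$ and, as $G_1\subset A'_*$, $\chi(G_1^{(2)})\cap N_W=\emptyset$; as $\mathcal P\subset N_W$, (P2) holds on $G_1$.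

**Step 7.7 (the same number at every vertex).** The purpose is (P3) and (11). A non-live $w$ at $v$ contributes the color $0$ or a color of $\Pi_w$. So let $T\subset G_1$ meet all nonempty classes $\{v\in G_1:\chi(wv)=c\}$, $w\in Y^\infty$, $c\in\Pi_w$. The nonzero colors on $(T\cup X\cup\infty)^{(2)}$ are: the $\binom{|T|}2$ colors of $T^{(2)}$; the live colors, $\sum_{v\in T}|\Gamma_X(v)|$ by disjointness; and the nonzero colors of $\chi((X\cup\infty)^{(2)})$ and of $\Pi_w\cap\chi(w\times G_1)$, $w\in X\cup\infty$, all in $\mathcal P$. By (P1) and (P2) these three groups are disjoint, so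
$$\gamma(T\cup X)=\binom{|T|}2+\sum_{v\in T}|\Gamma_X(v)|+\mathrm{const}(X).$$
Let $\mathrm{Rep}\subset G_1$, $|\mathrm{Rep}|\le(y+1)q_1$, meet all these classes. Fix $X$, put $B=\lceil B_{|X|+1}\rceil$, and take $a$ from (9) for $A$ and the set $X\cup\{\infty\}$. Let $\tau$ be the most common value of $|\Gamma_X(v)|\in[0,y+1]$ on $G_1\setminus\mathrm{Rep}$. If another value were taken there by at least $B$ vertices, take $T$ to consist of $\mathrm{Rep}$, a fixed filler in $G_1$ and $B$ vertices of value $\tau$, of total size $a$, and replace these $B$ vertices one at a time by $B$ vertices of the other value. This gives $B+1$ values on $a$-sets, contrary to (9). So all but $|\mathrm{Rep}|+(y+1)B$ vertices of $G_1$ have value $\tau=:\tau(X)$. Deleting the exceptions for all $X\subset Y$ gives $G$ with (P1)–(P3). The displayed count, repeated for $T\subset G$ with classes in $G$, now reads $\gamma(T\cup X)=\binom{|T|}2+\tau(X)|T|+\rho(X)$; and $\binom{|T|+\tau}2=\binom{|T|}2+\tau|T|+\binom\tau2$ gives the second form of (11). $\square$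

**Step 7.8 (few values of $E$).** The purpose is the bound that drives the last section: *in Proposition 6 the set $\{E(X):X\subset Y\}$ has at most $B':=7K/c_*$ elements, a bound independent of $y$.* By (11), all numbers $\binom b2+E(X)$, with $b$ an integer in $[n/3,n/2]$, lie in $\Phi$: take $|T|=b-\tau(X)$ with $T$ meeting all classes. For $t$ large, different pairs $(b,E)$ give different numbers, since $|E(X)|=O(1)$ while consecutive $\binom b2$ differ by at least $n/3$. There are at least $n/7$ such $b$. So $\#\{E(X)\}\cdot n/7\le Kt$, and $n\ge2c_*t$.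

In the star example this says $j+1\le B'$.

## 8. All but boundedly many vertices lie in a maximal rainbow set

**Step 8.1 (choice of $A$).** The purpose is to choose $A$ maximal in the right sense, according to the behavior of the loops.

*Type 1:* there is $A'\subset S$, $|A'|\ge\frac{c_3}2t$, with all edges of $(A'\cup\infty)^{(2)}$ of distinct nonzero colors. Let $A$ be an inclusion-maximal subset of $S$ containing $A'$ with this property.

*Type 0:* otherwise. Let $A\supset A_0$ be an inclusion-maximal rainbow set, with $A_0$ from Proposition 4; so $|A|\ge c_3t$.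

In both cases $A$ is rainbow and $|A|\ge\frac{c_3}2t=4c_*t$, so sets obtained from $A$ by bounded deletions satisfy the size condition $\ge2c_*t$ of Lemma 5 and Proposition 6.

Let $A^-\subset A$ with $|A\setminus A^-|=O(1)$, and apply Proposition 6 to $A^-$ and some $Y$; then $\Pi_w$ refers to $w\times A^-$. In Type 1, $\Pi_\infty=\emptyset$ and $\infty$ is live everywhere. In Type 0, $\infty$ is live at no $v\in G$: otherwise $\tau(\emptyset)=1$, so by (P3) $\infty$ is live at every $v\in G$, and by (P1) all edges of $(G\cup\infty)^{(2)}$ have distinct nonzero colors with $|G|\ge c_3t-O(1)\ge\frac{c_3}2t$; that is Type 1.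

**Step 8.2 (the setting for: $R:=S\setminus A$ has bounded size).** The purpose is to bring both kinds of information about $R$, private colors and maximality of $A$, into one bounded set $Y$. Suppose $Y_1=\{y_1,\dots,y_k\}\subset R$, where $k$ is a large constant depending only on $B'$ and $q_1$. By maximality of $A$, for each $y\in Y_1$ there is $P_y\subset A$, $|P_y|\le3$, such that

* Type 1: for $W\supset P_y\cup\{\infty\}$, $W\subset S\cup\infty$, $y\notin W$, the edges $y\times W$ have at most $|W|-1$ nonzero colors not in $\chi(W^{(2)})$;
* Type 0: for $N\supset P_y$, $y\notin N\subset S$, the edges $y\times N$ have at most $|N|-1$ nonzero colors not in $\chi(N^{(2)})$.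

Indeed $A\cup y$ fails the defining property. So some edge $ya$ has color $0$, or two edges $ya,ya'$ have equal color, or $\chi(ya)=\chi(bb')$, with $a,a',b,b'\in A$, or in $A\cup\infty$ for Type 1. Take for $P_y$ the vertices of $A$ involved; in each case one of the edges at $y$ brings no new color of its own.

Let $A^-=A\setminus\bigcup_{y\in Y_1}(P_y\cup\{z_y\})$ and $Y=Y_1\cup\bigcup P_y\cup(\{z_y:y\in Y_1\}\setminus\{\infty\})$. Then $Y\subset S\setminus A^-$ and $|Y|\le5k$. Apply Proposition 6 to $A^-,Y$. Put $Z=Y\setminus Y_1\supset\bigcup P_y$ and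
$$\iota_i=\tau(Z\cup\{y_1,\dots,y_i\})-\tau(Z\cup\{y_1,\dots,y_{i-1}\})\in\{0,1\}.$$

**Step 8.3 (many $y$ bring no live color).** The purpose is to use private colors: $\tau$ stays, $\rho$ grows. Suppose $J=\{y_i:\iota_i=0\}$ has at least $k/2$ elements. At a fixed $v\in G$, each $y_i\in J$ is not live or repeats a live color of $Z\cup\{y_1,\dots,y_{i-1}\}\cup\infty$. By induction on $i$, all live colors of $Y\cup\infty$ at $v$ are live colors of $(Y\setminus J)\cup\infty$. So $\tau(X)=\tau(Y)$ whenever $Y\setminus J\subset X\subset Y$. By (1) take $L\subset J$, $|L|\ge k/6$, with $z_y\notin L$ for $y\in L$. Starting from $X=Y\setminus L$, add the elements of $L$ one at a time. When $y$ is added to $X$, the color $p(y)\ne0$ appears on $yz_y$, as $z_y\in(Y\setminus L)\cup\infty\subset X\cup\infty$. It was not counted in $\rho(X)$, since all its edges contain $y$, while the edges used in $\rho(X)$ lie in $X\cup\infty\cup G$. So $\rho$, hence $E$, strictly increases at each step, and $|L|+1\le B'$ by Step 7.8. This is impossible for $k\ge6B'$.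

**Step 8.4 (many $y$ bring a new live color).** The purpose is to use maximality: $\tau$ grows and $\rho$ cannot keep up. Suppose $I=\{y_i:\iota_i=1\}$ has at least $k/2$ elements. By (P3), at every $v\in G$ the elements of $I$ are live, with colors distinct from each other and from all live colors of $Z\cup\infty$; in particular $\Pi_y(G)=\emptyset$ for $y\in I$. Vertices $p\in\bigcup P_y\subset A$ have $\Pi_p=\emptyset$, are live everywhere, and have distinct colors at $v$, as $A$ is rainbow; in Type 1 these are also distinct from the color of $\infty$.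

*Type 1.* Let $X_0=\bigcup_{y\in I}P_y$ and add the elements of $I$ one by one. For all sets $X$ occurring, $\tau(X)=|X|+1$ and $\rho(X)=|\chi((X\cup\infty)^{(2)})\setminus\{0\}|$. When $y$ is added to $X$, the property of $P_y$ with $W=X\cup\infty$ shows that $\rho$ grows by at most $|X\cup\infty|-1=|X|$, while $\binom\tau2$ grows by $\tau(X)=|X|+1$. So $E$ strictly decreases at each step. Hence $|I|+1\le B'$, impossible for $k\ge2B'$.

*Type 0.* For $X\subset I\cup\bigcup_{y\in I}P_y$ we have $\tau(X)=|X|$ and $\rho(X)=|(\chi((X\cup\infty)^{(2)})\cup\Pi)\setminus\{0\}|$, with $\Pi=\Pi_\infty(G)$, $|\Pi|\le q_1$. Now the property of $P_y$ does not control the loop $y\infty$, so we distinguish two cases according to the loop colors.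

(i) Suppose some $I_1\subset I$ with $|I_1|=\lfloor B'\rfloor+1$ has a constant loop color $\chi(y\infty)$. Fix $y_0\in I_1$, let $X_0=\{y_0\}\cup\bigcup_{y\in I_1}P_y$ and add the other elements of $I_1$ one at a time. The loop of $y$ gives no new color, and the edges to $X$ give at most $|X|-1$. So $E$ changes by at most $|X|-1-|X|=-1$ each time, and we see $|I_1|$ distinct values of $E$. So $|I_1|\le B'$, a contradiction.

(ii) Otherwise every loop color is taken at most $B'$ times on $I$. So there is $I_2\subset I$ with $|I_2|\ge\frac k{2B'}-1-q_1$ on which the loop colors are distinct and not in $\Pi\cup\{0\}$. For $X\subset I_2$,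
$$E(X)=|\Pi|+\big|\chi((X\cup\infty)^{(2)})\setminus(\Pi\cup\{0\})\big|-\binom{|X|}2 .$$
Recolor all pairs of $I_2$ with color in $\Pi\cup\{0\}$ by one symbol. For $k$ large, Erdős–Rado gives $H\subset I_2$, ordered, with $|H|=M\ge3B'+9$, whose pair coloring is constant, or depends exactly on the smaller element, or exactly on the larger, or is injective.

In the first three cases let $X_j$ be the initial segment of $H$ with $|X_j|=j\ge2$. There are $j$ distinct loop colors and at most $j$ pair colors, so the number of colors counted lies in $[j,2j]$ and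
$$E(X_j)-|\Pi|\in\Big[j-\binom j2,\ 2j-\binom j2\Big].$$
Since $2(j+3)-\binom{j+3}2=-\binom j2-j+3<j-\binom j2$ for $j\ge2$, the values for $j=2,5,8,\dots\le M$ are strictly decreasing. These are at least $(M-1)/3>B'$ distinct values, a contradiction.

In the injective case at most one pair carries the symbol. Delete one vertex from $H$, so that all pairs of $H$ have distinct colors outside $\Pi\cup\{0\}$ and $|H|\ge3B'+8$. For each $y\in H$ with $\chi(y\infty)=\chi(e)$ for a pair $e\subset H$ (there is at most one such $e$), join two elements of $\{y\}\cup e$. This is a graph with at most $|H|$ edges, so of average degree at most $2$. Turán gives $H'\subset H$, $|H'|\ge|H|/3$, with no edge inside, so $\chi(y\infty)\notin\chi(H'^{(2)})$ for $y\in H'$. For $X\subset H'$ all $\binom{|X|}2+|X|$ colors are then distinct, so $E(X)=|\Pi|+|X|$. These are $|H'|+1>B'$ values, a contradiction.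

One of $J,I$ has at least $k/2$ elements. Hence $|R|<k$ is bounded.

**Step 8.5 (counting the colors of $S$).** The purpose is to conclude $\gamma(S)=\binom N2+O(1)$. Apply Proposition 6 to $A$ and $Y=R$: we get $G$, and $F_1=A\setminus G$ is bounded. Apply it again to the rainbow set $G$ and $Y=R\cup F_1=S\setminus G$: we get $G_2\subset G$, and $F_2=G\setminus G_2$ is bounded. Put $a=|G_2|$. By (11) with $T=G_2$, $X=S\setminus G$,
$$\gamma(S\setminus F_2)=\binom a2+\tau a+O(1),\qquad\tau=\tau(S\setminus G)\text{ bounded}.$$
Now add $F_2$. The edges $F_2\times G_2$ have $|F_2|a$ distinct nonzero colors. All other edges at $F_2$ go to the bounded set $(S\setminus G)\cup F_2\cup\infty$, so they bring $O(1)$ colors. It remains to see which of the colors of $F_2\times G_2\subset G^{(2)}$ already occur in $((S\setminus F_2)\cup\infty)^{(2)}$, where $S\setminus F_2=R\cup F_1\cup G_2$: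

* on edges inside $F_1\cup G_2=A\setminus F_2$: none, as $A$ is rainbow;
* on $(R\cup\infty)\times G_2$: by the first application, a color there is $0$, or in some $\Pi_w$, or live; all of these are outside $\chi(G^{(2)})$ by (P1), (P2) and $0\notin\chi(G^{(2)})$: none;
* on $(R\cup F_1\cup\infty)^{(2)}$: boundedly many.

The second application alone would not do here: it controls $\chi(G_2^{(2)})$, while the edges $F_2\times G_2$ lie in $G^{(2)}$, which the first application controls. Hence
$$\gamma(S)=\binom a2+(\tau+|F_2|)a+O(1)=\binom{a+\tau+|F_2|}2+O(1),$$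
so $m=\gamma(S)+1$ satisfies $\delta(m)\le\ell_0$ for a constant $\ell_0$. This proves Theorem 1, and with it the Corollary. $\blacksquare$

## 9. Matching bounds in terms of $\delta(m)$

**Proof of Theorem 2(a), upper bound.** Let $m\ge2$ and $\delta=\delta(m)=|m-\binom n2|$.

If $m>\binom n2$, then $n\ge2$, because $\binom22=1$ is closer to $m\ge2$ than $\binom12=0$. Construction (+) with $j=\delta-1$ gives $\psi(m)\le n\delta$, and $(n-1)^2\le n(n-1)<2m$ gives $n-1\le\sqrt{2m}$.

If $m\le\binom n2$, then $n\ge3$ as $m\ge2$. We have $m>\binom{n-1}2$, since otherwise $\binom{n-1}2$ would be closer to $m$; and $\delta\le m-\binom{n-1}2=n-1-\delta$, so $\delta\le\frac{n-1}2$. Then $j=\delta+1\le n-1$, and construction (−) gives $\psi(m)\le n(\delta+2)$. Here $m\ge\binom n2-\frac{n-1}2=\frac{(n-1)^2}2$, so again $n-1\le\sqrt{2m}$.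

In both cases $n\le1+\sqrt{2m}\le2\sqrt{2m}$, so $\psi(m)\le2(\delta+2)\sqrt{2m}$.

**Proof of Theorem 2(a), lower bound and equivalence.** By Theorem 1 choose integers $1\le\ell(1)\le\ell(2)\le\cdots$ tending to infinity such that $\delta(m)\ge\ell(C)$ implies $\psi(m)\ge C\sqrt{2m}$, for each integer $C\ge1$. This is possible: $\binom12=0$ gives $\delta(m)\le m$, so $\delta(m)\ge\max(m_0,\ell_0+1)$ implies $m\ge m_0$ and $\delta(m)>\ell_0$; and each $\ell(C)$ may be increased. Put $\omega(x)=\max\{C\in\mathbb N:\ell(C)\le x\}$, and $\omega(x)=0$ if there is no such $C$. Then $\omega$ is nondecreasing and unbounded, and $\psi(m)\ge\omega(\delta(m))\sqrt{2m}$.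

Let $m_i\to\infty$. If $\delta(m_i)$ is bounded, the upper bound gives $\psi(m_i)=O(\sqrt{m_i})$. If $\psi(m_i)=O(\sqrt{m_i})$, then $\omega(\delta(m_i))$ is bounded, and so is $\delta(m_i)$, because $\omega$ is nondecreasing and unbounded.

**Proof of Theorem 2(b).** Let $r=\lceil C\rceil-1$, so $1\le r<C$. Color a disjoint $n$-clique and $r$-clique with $\binom n2+\binom r2$ distinct colors and everything else with one more color. Here $m=\binom n2+\binom r2+1$, and the counts are $\binom a2+\binom b2+1$ with $1\le a\le n$, $1\le b\le r$. So $\psi(m)\le rn$. Since $\sqrt{2m}\ge\sqrt{n(n-1)}\ge n-1$ and $r<C$, we get $\psi(m)\le rn<C\sqrt{2m}$ for $n$ large. If $\ell\le\binom r2+1$, such an $m$ lies in $[\binom n2+\ell,\binom{n+1}2-\ell]$ for $n$ large, so $\ell$ is not valid for $C$. Hence a valid $\ell(C)$ satisfies $\ell(C)\ge\binom{\lceil C\rceil-1}2+2$. $\blacksquare$
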